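# A variety that is universal from $\omega_2$ on, but not at $\omega_1$

## 1. Full embeddings of algebras, and the step from $\omega_1$ to $\omega_2$

A variety is a class of algebras defined by identities. We regard it as a category whose morphisms are all homomorphisms, and we ask how rich this category is when only objects below a given size are allowed. "Rich" means that it contains a faithful copy of every category of algebras of that size. The question is whether richness at one uncountable size forces richness at every other uncountable size.

**Definition 1.1.** A similarity type $\Delta$ is a set of finitary operation symbols, and a $\Delta$-algebra is a set with an operation for each symbol; no identities are imposed. A *full embedding* is a functor that is bijective on every hom-set (full and faithful) and injective on objects. For a category $\mathfrak C$ of structures and an infinite cardinal $\kappa$, let $\mathfrak C_{<\kappa}$ be the full subcategory on the objects of cardinality $<\kappa$. The category $\mathfrak C$ is *$\kappa$-universal* if for every type $\Delta$ with $|\Delta|<\kappa$ the category of all $\Delta$-algebras of cardinality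 $<\kappa$, with homomorphisms, has a full embedding into $\mathfrak C_{<\kappa}$.

So $\omega$-universality is about finite algebras and $\omega_1$-universality about countable ones (finite ones included). The question, from Ioannis Eleftheriadis, "Algebraically universal categories of relational structures", arXiv:2303.13274 (2023), is this: *let $\mathcal V$ be a variety of universal algebras in a countable similarity type; if $\mathcal V$ is $\kappa$-universal for some uncountable $\kappa$, is $\mathcal V$ $\lambda$-universal for all uncountable $\lambda$?* Everything below holds whether or not empty algebras are admitted.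

The simplest obstruction can be seen by hand. Call an object *rigid* if its only endomorphism is the identity. A full embedding $E$ preserves rigidity, since $\mathrm{End}(EA)$ is in bijection with $\mathrm{End}(A)$. It also reflects isomorphism: if $E(f)$ and $E(g)$ are mutually inverse, then $E(gf)$ and $E(fg)$ are identities, so $gf$ and $fg$ are identities by faithfulness. Now take one constant and one unary operation, and consider $(\mathbb Z/n;\,0,\,x\mapsto x+1)$ for $n\ge 1$. An endomorphism fixes $0$ and commutes with $x\mapsto x+1$, so it fixes everything. These algebras are finite, rigid and pairwise non-isomorphic. Hence, for every infinite $\kappa$,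

$$\text{if }\mathfrak C\text{ is }\kappa\text{-universal, then }\mathfrak C_{<\kappa}\text{ has infinitely many pairwise non-isomorphic rigid objects.}\qquad(1.1)$$

For example, the variety of groups is not $\kappa$-universal for any $\kappa$: each group has the constant endomorphism with value $1$, so a rigid group is trivial.

The easy special case of the question is *one step up*, from $\omega_1$ to $\omega_2$. An algebra of size $\aleph_1$ is glued from its countable subalgebras, so we embed the pieces and glue the results. Let $\Theta=\{\theta_1,\dots,\theta_7\}$ be a type of seven binary operations; the number seven comes from Section 2, and here only its finiteness matters.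

In this section a set is called *small* if it is countable. I use this word because the proof uses only three facts about smallness:

- (S0) subsets and images of small sets are small;
- (S1) the union of a small family of small sets is small;
- (S2) countable sets are small.

Two consequences follow. If $M$ is small, so is each finite power, because $M\times M=\bigcup_{m\in M}\{m\}\times M$. In an algebra of countable type, the subalgebra generated by a small set $X$ is small: it is $\bigcup_k X_k$, where $X_0=X$ and $X_{k+1}$ adds to $X_k$ the values of all operations on tuples from $X_k$, and each $X_k$ is small by (S0)–(S2).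

Call a poset *small-directed* if each of its small subsets has an upper bound; in particular it is nonempty. Recall that the colimit of a directed system $(N_i)_{i\in I}$ of algebras with maps $t_{ij}:N_i\to N_j$ $(i\le j)$ is the disjoint union of the $N_i$ in which $x\in N_i$ and $y\in N_j$ are identified iff $t_{ik}(x)=t_{jk}(y)$ for some $k\ge i,j$. Operations are computed at a common stage, so all identities that hold in the $N_i$ hold in the colimit. Write $t_i:N_i\to\operatorname{colim}N_i$ for the canonical maps; their images cover the colimit.

**Lemma 1.2.** Let $M$ be a small algebra of a countable type, let $(N_i)_{i\in I}$ be a small-directed system of algebras of that type, and let $N=\operatorname{colim}N_i$.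

(a) Every homomorphism $f:M\to N$ is $t_i g$ for some $i$ and some homomorphism $g:M\to N_i$.

(b) If $g,g':M\to N_i$ are homomorphisms with $t_ig=t_ig'$, then $t_{ij}g=t_{ij}g'$ for some $j\ge i$.

*Proof.* (a) For each $m\in M$ choose a stage at which $f(m)$ has a representative. These are small many stages, so they have an upper bound $i_0$, and we get a map of sets $g_0:M\to N_{i_0}$ with $t_{i_0}g_0=f$. For each operation $o$ and each tuple $\bar m$ from $M$, the elements $g_0(o(\bar m))$ and $o(g_0(\bar m))$ of $N_{i_0}$ have the same image in $N$, because $f$ is a homomorphism. So they become equal at some stage above $i_0$. There are countably many operations and, for each, small many tuples, hence small many such stages. Let $i$ be an upper bound of them and of $i_0$. Then $g=t_{i_0i}g_0$ is a homomorphism and $t_ig=f$.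

(b) For each $m$, $g(m)$ and $g'(m)$ become equal at some stage above $i$. Take an upper bound $j$ of these small many stages and of $i$. $\square$

**Proposition 1.3.** Let $\mathcal W$ be a variety of countable type, and let $E$ be a full embedding of the category of small nonempty $\Theta$-algebras into the category of small algebras of $\mathcal W$. Then there is a full embedding $E^*$ of the category of all nonempty $\Theta$-algebras into $\mathcal W$ with the following property. If $A$ is a nonempty $\Theta$-algebra and $\mathcal D$ is a family of small nonempty subalgebras of $A$ such that every small subalgebra of $A$ lies in a member of $\mathcal D$, then $E^*(A)$ is the union of the images of the algebras $E(B)$, $B\in\mathcal D$.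

*Proof.* **Step 1: the functor.** We glue along small subalgebras. For a nonempty $\Theta$-algebra $A$ let $\mathcal S(A)$ be the set of its small nonempty subalgebras, ordered by inclusion. It is small-directed: the union of a small family of small subalgebras is small, and it generates a small subalgebra; an upper bound of the empty family exists because $A$ is nonempty. The union of $\mathcal S(A)$ is $A$. Put
$$E^*(A)=\operatorname{colim}_{B\in\mathcal S(A)}E(B),$$
with $E$ applied to the inclusions $B\subseteq C$ as transition maps, and let $j_B:E(B)\to E^*(A)$ be the canonical maps. They cover $E^*(A)$. If $B\subseteq C$, the image of $j_B$ lies in that of $j_C$, so the images for $B\in\mathcal D$ already cover. This is the last claim.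

Let $h:A\to A'$ be a homomorphism, and write $j'$ for the canonical maps of $E^*(A')$. For $B\in\mathcal S(A)$ we have $h(B)\in\mathcal S(A')$. Define $E^*(h)$ by $E^*(h)\,j_B=j'_{h(B)}E(B\to h(B))$. This is compatible with inclusions $B\subseteq C$, because the two composites $B\to h(B)\subseteq h(C)$ and $B\subseteq C\to h(C)$ are equal. More generally, composing with $h(B)\subseteq B'$ gives
$$E^*(h)\,j_B=j'_{B'}\,E(u)\quad\text{if }h(B)\subseteq B'\in\mathcal S(A')\text{ and }u:B\to B'\text{ is the restriction of }h.\qquad(1.2)$$
Clearly $E^*(\mathrm{id})=\mathrm{id}$, and if also $k:A'\to A''$, then $E^*(k)E^*(h)j_B=j''_{kh(B)}E(h(B)\to kh(B))E(B\to h(B))=E^*(kh)j_B$. So $E^*$ is a functor.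

**Step 2: faithfulness.** Let $E^*(h)=E^*(k)$ with $h,k:A\to A'$, and let $B\in\mathcal S(A)$. Let $B'\in\mathcal S(A')$ be generated by $h(B)\cup k(B)$, and let $u,v:B\to B'$ be the restrictions of $h,k$. By (1.2), $j'_{B'}E(u)=j'_{B'}E(v)$. By Lemma 1.2(b) there is $C'\supseteq B'$ in $\mathcal S(A')$, with inclusion $\iota:B'\to C'$, such that $E(\iota u)=E(\iota v)$. As $E$ is faithful, $\iota u=\iota v$, so $h$ and $k$ agree on $B$. As $\mathcal S(A)$ covers $A$, $h=k$.

**Step 3: fullness.** Let $\Phi:E^*(A)\to E^*(A')$ be a homomorphism. For $B\in\mathcal S(A)$, Lemma 1.2(a) gives $B'\in\mathcal S(A')$ and $g:E(B)\to E(B')$ with $\Phi j_B=j'_{B'}g$; as $E$ is full, $g=E(u)$ for some $u:B\to B'$. Let $h_B:B\to A'$ be $u$ followed by $B'\subseteq A'$. It does not depend on the choice: if $(B'',u'')$ is another choice, take $C'\in\mathcal S(A')$ containing $B'$ and $B''$. The two homomorphisms $E(B)\to E(C')$ given by $u$ and $u''$ agree after $j'_{C'}$, so by Lemma 1.2(b) they agree in some $E(D')$ with $D'\supseteq C'$, and by faithfulness $u$ and $u''$ agree as maps into $D'$. If $B\subseteq C$ in $\mathcal S(A)$ and $(C',u)$ is a choice for $C$,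 then $\Phi j_B=\Phi j_CE(B\subseteq C)=j'_{C'}E(u{\restriction}B)$, so $h_B=h_C{\restriction}B$. Hence the $h_B$ glue to a map $h:A\to A'$. It is a homomorphism, because any two elements of $A$ lie in a common $B\in\mathcal S(A)$. By (1.2), $E^*(h)j_B=j'_{B'}E(u)=\Phi j_B$ for all $B$, so $E^*(h)=\Phi$.

**Step 4: injectivity on objects.** Replace $E^*(A)$ by the isomorphic algebra on the set $\{A\}\times E^*(A)$. This separates objects provided $E^*(A)\ne\emptyset$, so we check that $E(B)\neq\emptyset$ for every small nonempty $B$. Let $P$ be the algebra on $\{0,1\}$ with $\theta_j(x,y)=x$ for all $j$. Both constant maps $B\to P$ are homomorphisms, so $|\mathrm{Hom}(E(B),E(P))|=|\mathrm{Hom}(B,P)|\ge2$, whereas from an empty algebra there is only one map. $\square$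

**Corollary 1.4.** In Proposition 1.3 (small $=$ countable), if $|A|\le\aleph_1$ then $|E^*(A)|\le\aleph_1$.

*Proof.* If $A$ is countable, take $\mathcal D=\{A\}$. If $A=\{a_\xi:\xi<\omega_1\}$, let $B_\alpha$ be the subalgebra generated by $\{a_\xi:\xi\le\alpha\}$. A countable subset of $\omega_1$ is bounded, so every countable subalgebra lies in some $B_\alpha$. Thus $E^*(A)$ is a union of $\aleph_1$ countable sets. $\square$

Up to the restriction to the single type $\Theta$, this proves the step $\omega_1\Rightarrow\omega_2$. What changes in general? Three things must be examined. First, arbitrary types: Section 2 shows that $\Theta$ suffices. Second, other cardinals above: the gluing survives, but the count in Corollary 1.4 becomes a hypothesis. Recall that the cofinality $\mathrm{cf}(P)$ of a poset is the least size of a cofinal subset, and $[\mu]^{<\kappa}$ is the set of subsets of $\mu$ of size $<\kappa$; for instance, the proof above uses that the countable ordinals are cofinal in $[\omega_1]^{<\omega_1}$. Third, the opposite direction, from a larger cardinal to a smaller one. There the answer is negative. The two results are as follows.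

**Theorem A.** There is a variety $\mathcal V$ of finite similarity type (all operations at most binary), defined by finitely many identities, such that

1. every countable rigid algebra in $\mathcal V$ has at most one element; hence $\mathcal V$ is neither $\omega$-universal nor $\omega_1$-universal;
2. $\mathcal V$ is $\kappa$-universal for every cardinal $\kappa\ge\omega_2$.

So for infinite $\lambda$, $\mathcal V$ is $\lambda$-universal iff $\lambda>\omega_1$, and the answer to the question is **no**. The construction is in ZFC.

**Theorem B (upward transfer).** Let $\kappa$ be regular uncountable and let $\mathcal W$ be a $\kappa$-universal variety in a countable type. Let $\lambda\ge\kappa$ be a cardinal such that $\mathrm{cf}([\mu]^{<\kappa},\subseteq)<\lambda$ for every cardinal $\mu$ with $\kappa\le\mu<\lambda$. Then $\mathcal W$ is $\lambda$-universal. In particular, for $1\le m\le n<\omega$, $\omega_m$-universality implies $\omega_n$-universality.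

## 2. Seven binary operations suffice

To code a $\Delta$-algebra $A$ with many operations into a finite type, we adjoin a set of names for the operation symbols and evaluate a symbol on a finite sequence by one binary operation. The names must be fixed by every homomorphism. An initial piece of the ordinals, with zero, successor and order, is the natural candidate, but these do not suffice. On $\omega_1+1$ define $\psi(\omega\cdot\alpha+n)=\omega\cdot g(\alpha)+n$ for $\alpha<\omega_1$, $n<\omega$, and $\psi(\omega_1)=\omega_1$, where $g(0)=0$, $g(\alpha)=\alpha+1$ for $1\le\alpha<\omega$, and $g(\alpha)=\alpha$ for $\alpha\ge\omega$. As $g$ is strictly increasing, $\psi$ is strictly increasing; it fixes $0$ and commutes with successor, yet $\psi(\omega)=\omega\cdot2$. The remedy is to record, at each limit of cofinality $\omega$, a sequence converging to it.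

**Lemma 2.1.** Let $\mu$ be an infinite cardinal and $\Delta$ a type with $|\Delta|\le\mu$. There is a full embedding $A\mapsto\hat A$ of the category of all $\Delta$-algebras into the category of nonempty $\Theta$-algebras, with $|\hat A|\le\max(\mu,|A|)$. Consequently, for uncountable $\kappa$ and $|\Delta|<\kappa$, the $\Delta$-algebras of size $<\kappa$ fully embed into the nonempty $\Theta$-algebras of size $<\kappa$.

*Proof.* **Step 1: the algebra $\hat A$.** Let $\nu=\mu+1$ be the ordinal successor of $\mu$. Index the symbols of $\Delta$ as $\omega_i$ $(i\in I\subseteq\mu)$, with arity $n_i$ (only in this proof does $\omega_i$ denote an operation symbol). For each limit $j\in\nu$ of cofinality $\omega$ fix a strictly increasing sequence $(l_n(j))_{n<\omega}$ of nonzero ordinals with supremum $j$. Let $A^*$ be the set of finite sequences in $A$, including the empty one, and let $\hat A=\nu\sqcup A^*$, formally $\{0\}\times\nu\cup\{1\}\times A^*$. The operations are as follows; *every value not specified is $0\in\nu$*.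

- $\theta_1(x,y)=0$.
- $\theta_2(x,y)=S(x)$ for $x\in\nu$, where $S(i)=i+1$ for $i<\mu$ and $S(\mu)=\mu$.
- $\theta_3(x,y)=\mathrm{len}(x)$, where $\mathrm{len}(x)=0$ for $x\in\nu$ and $\mathrm{len}(\sigma)=n+1\in\nu$ for a sequence $\sigma$ of length $n$.
- $\theta_4(i,j)=1$ if $i,j\in\nu$ and $i<j$.
- $\theta_5(j,n)=l_n(j)$ if $j\in\nu$ is a limit of cofinality $\omega$ and $n<\omega$.
- $\theta_6(\sigma,\tau)=\sigma\tau$ (concatenation) for $\sigma,\tau\in A^*$.
- $\theta_7(i,\sigma)=\langle\omega_i^A(\sigma)\rangle$ if $i\in I$ and $\sigma\in A^*$ has length $n_i$.

The size bound holds since $|\nu|=\mu$ and $|A^*|\le\max(\aleph_0,|A|)$. For a homomorphism $h:A\to B$ let $\hat h$ be the identity on $\nu$ and act entrywise, as $h^*$, on sequences. It preserves the two sorts and lengths, so a value is specified for given arguments iff it is specified for their images, and $\hat h$ is a homomorphism. We get a functor. It is faithful, since $\hat h\langle a\rangle=\langle h(a)\rangle$. It is injective on objects: the set $A$ is read off from the sequences of length one, and the operations from $\theta_7$.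

**Step 2: a homomorphism $\Phi:\hat A\to\hat B$ respects sorts, lengths and order.** By $\theta_1$, $\Phi(0)=0$. By $\theta_2$ and induction, $\Phi(n)=n$ for $n<\omega$. By $\theta_3$, $\mathrm{len}(\Phi(x))=\Phi(\mathrm{len}(x))=\mathrm{len}(x)$, as $\mathrm{len}(x)<\omega$. So $\Phi(\nu)\subseteq\nu$, and $\Phi$ maps sequences to sequences of the same length. If $i<j$ in $\nu$, then $\theta_4(\Phi(i),\Phi(j))=\Phi(1)=1\neq0$, so $\Phi(i)<\Phi(j)$. Thus $\psi=\Phi{\restriction}\nu$ is strictly increasing on a well-ordered set, and $\psi(i)\ge i$ for all $i$.

**Step 3: $\psi$ is the identity.** Suppose $\psi(i)\ne i$. Then $i<\psi(i)<\psi^2(i)<\cdots$. Put $j=\sup_k\psi^k(i)\le\mu$, a limit of cofinality $\omega$ in $\nu$. For each $n<\omega$,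
$$\theta_5(\psi(j),n)=\theta_5(\psi(j),\psi(n))=\psi(\theta_5(j,n))=\psi(l_n(j))\ge l_n(j)>0 .$$
A nonzero value is a specified one, so $\psi(j)$ is a limit of cofinality $\omega$ and $l_n(\psi(j))=\psi(l_n(j))$. Since $l_n(j)<j$, there is $k$ with $l_n(j)<\psi^k(i)$, so $\psi(l_n(j))<\psi^{k+1}(i)<j$. Taking suprema over $n$, $\psi(j)\le j$, so $\psi(j)=j$, and therefore $\psi(l_n(j))=l_n(j)$ for all $n$. Choose $n$ with $p:=l_n(j)>i$. Then $\psi^k(i)<\psi^k(p)=p$ for all $k$, so $j\le p<j$, a contradiction.

**Step 4: fullness.** Since $\Phi$ preserves length, $\Phi\langle a\rangle=\langle h(a)\rangle$ defines a map $h:A\to B$, and the empty sequence goes to the empty sequence. By $\theta_6$, $\Phi=h^*$ on $A^*$. If $i\in I$ and $\sigma$ has length $n_i$, then by $\theta_7$ and $\Phi(i)=i$,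
$$\langle h(\omega_i^A(\sigma))\rangle=\Phi(\theta_7(i,\sigma))=\theta_7(i,h^*(\sigma))=\langle\omega_i^B(h^*(\sigma))\rangle .$$
So $h$ is a homomorphism and $\Phi=\hat h$. For the last claim take $\mu=\max(|\Delta|,\aleph_0)<\kappa$. $\square$

The step up is now complete. If $\mathcal W$ is an $\omega_1$-universal variety of countable type and $|\Delta|<\omega_2$, compose the embedding of Lemma 2.1 (for $\omega_2$) with the functor $E^*$ of Proposition 1.3, where $E$ comes from $\omega_1$-universality for the type $\Theta$. By Corollary 1.4 the sizes stay below $\omega_2$. So $\mathcal W$ is $\omega_2$-universal.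

## 3. Larger cardinals above: the cofinality of $[\mu]^{<\kappa}$

*Proof of Theorem B.* **Step 1: the functor.** Let $\kappa$ be regular uncountable, and let *small* now mean "of size $<\kappa$". Then (S0) is clear, (S1) is the regularity of $\kappa$, and (S2) holds because $\kappa$ is uncountable. Lemma 1.2 and Proposition 1.3 were proved from (S0)–(S2) alone, so they hold in this reading. Since $|\Theta|=7<\kappa$, $\kappa$-universality of $\mathcal W$ gives a full embedding $E$ of the $\Theta$-algebras of size $<\kappa$ into $\mathcal W_{<\kappa}$. Restrict it to nonempty algebras and form $E^*$.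

**Step 2: sizes.** Let $A$ be a nonempty $\Theta$-algebra with $|A|<\lambda$. If $|A|<\kappa$, take $\mathcal D=\{A\}$: $E^*(A)$ is an image of $E(A)$, so $|E^*(A)|<\kappa\le\lambda$. If $\kappa\le|A|<\lambda$, the hypothesis gives a cofinal family in $[A]^{<\kappa}$ of size $<\lambda$. We may discard the empty set from it, as $A\ne\emptyset$. Let $\mathcal D$ consist of the subalgebras generated by its members. They are small, and every small subalgebra lies in one of them. So $E^*(A)$ is a union of $|\mathcal D|<\lambda$ sets of size $<\kappa$, and $|E^*(A)|\le|\mathcal D|\cdot\kappa<\lambda$, because here $\kappa\le|A|<\lambda$.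

**Step 3: all types.** Let $|\Delta|<\lambda$. As $\lambda$ is uncountable, Lemma 2.1 fully embeds the $\Delta$-algebras of size $<\lambda$ into the nonempty $\Theta$-algebras of size $<\lambda$. Compose with $E^*$. Hence $\mathcal W$ is $\lambda$-universal.

**Step 4: the case $\kappa=\omega_m$, $\lambda=\omega_n$.** The cardinal $\omega_m$ is regular and uncountable since $m\ge1$. If $n=m$ there is nothing to prove. Otherwise we need $\mathrm{cf}([\omega_k]^{<\omega_m})<\omega_n$ for $m\le k<n$, and we show by induction on $k\ge m-1$ that $\mathrm{cf}([\omega_k]^{<\omega_m})\le\aleph_k$. For $k=m-1$ the set $\omega_{m-1}$ itself is the largest element of $[\omega_{m-1}]^{<\omega_m}$. Let $k\ge m$. A subset of $\omega_k$ of size $<\omega_m\le\omega_k$ is bounded, because $\omega_k$ is regular. Each $\alpha<\omega_k$ injects into $\omega_{k-1}$, and the preimages of the members of a cofinal family in $[\omega_{k-1}]^{<\omega_m}$ form a cofinal family in $[\alpha]^{<\omega_m}$; so the latter has one of size $\le\aleph_{k-1}$. The union of these families over all $\alpha<\omega_k$ is cofinal in $[\omega_k]^{<\omega_m}$ and has size $\le\aleph_k$. $\square$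

The theorem says nothing where the cofinality hypothesis fails, for example for $\kappa=\omega_1$ and $\lambda=\aleph_{\omega+1}$. Indeed, let $\bigcup_n\mathcal F_n$ be a family of countable subsets of $\aleph_\omega$ with $|\mathcal F_n|\le\aleph_n$. Pick $x_n\in\aleph_\omega\setminus\bigcup\mathcal F_n$; then $\{x_n:n<\omega\}$ lies in no member of the family. So $\mathrm{cf}([\aleph_\omega]^{<\omega_1})\ge\aleph_{\omega+1}$.

## 4. Going down: countable subalgebras, threads, and constant maps

Suppose $\mathcal W$ is $\omega_2$-universal via $E$, and let $G$ be a countable algebra. Then $E(G)$ has size at most $\aleph_1$, and we would like a countable object instead. The sensible first attempt is to replace $E(G)$ by a countable subalgebra $N$, perhaps an elementary one. It stops at one point: an endomorphism of $N$ need not extend to $E(G)$, so rigidity of $E(G)$ says nothing about rigidity of $N$. To build a counterexample we want a variety in which this loss always occurs, that is, in which *identities* force every countable algebra with more than one element to have an endomorphism other than the identity, while algebras of size $\aleph_1$ can be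 rigid. By (1.1), such a variety is not $\omega_1$-universal.

Here is a difference between $\omega$ and $\omega_1$ that one can use. Let $(T_\alpha)$ be nonempty sets of functions, $T_\alpha$ consisting of functions with domain $\alpha$, such that for $\alpha\le\beta$ restriction maps $T_\beta$ *onto* $T_\alpha$. Call a choice of $b_\alpha\in T_\alpha$ with $b_\alpha=b_\beta{\restriction}\alpha$ for $\alpha\le\beta$ a *thread*. If the index set has a cofinal sequence $\alpha_0<\alpha_1<\cdots$, a thread always exists: choose $b_{\alpha_0}$, lift it to $b_{\alpha_1}$, and so on, then restrict. If the index set is $\omega_1$, there may be no thread, as Section 6 shows. So the plan is to let elements have *levels* and write down identities under which every thread yields an endomorphism.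

The basic model has elements $x$ with a level and a "history" up to that level. The product $xz$ is the restriction of $x$ to the level of $z$, or $x$ itself if $z$ has a higher level. The operation $x\circ z$ produces an element whose level is at least both levels, by continuing $x$ along $z$. For a concrete example take finite words over $\{a,b\}$, with length as level. For $x=aab$ and $z=b$ we have $xz=a$, $zx=b$, $x\circ z=aab$ and $z\circ x=bab$; note $(z\circ x)z=b=z$ and $x(z\circ x)=x$.

One more obstacle must be met. If every element $c$ satisfies $g(c,c)=c$ for each binary operation $g$, and there are no other operations, all constant maps are endomorphisms and nothing is rigid at any size. We therefore add a unary operation $s$ that lowers the level slightly, so that in the large algebras $s(c)\ne c$. The identities for $s$ must be chosen so that a *rigid countable* algebra still cannot use $s$ to escape. They will make $s$ itself an endomorphism there.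

## 5. The variety $\mathcal V$ and its countable rigid algebras

The operations of $\mathcal V$ are: binary $\cdot$ (written as juxtaposition) and $\circ$; unary $s$; and binary operations from the finite set $\Gamma=\{d,w_0,w_1,w_2,p_1,\dots,p_7\}$. The identities are:

- (V1) $xx=x$, $\ (xy)z=x(yz)$, $\ xyz=xzy$;
- (V2) $s(xy)=s(x)s(y)$, $\ x\,s(x)=s(x)$;
- (V3a) $(x\circ z)x=x$; (V3b) $z(x\circ z)=z$; (V3c) $(yx)\circ(yz)=y(x\circ z)$;
- (V4) $s(x\circ z)\,\bigl(s(x)\circ s(z)\bigr)=s(x\circ z)$;
- (V5) for each $g\in\Gamma$: $\ g(yx,yz)=yxz$ and $y\,g(x,z)=yxz$.

In the picture of Section 4, (V5) says that $g(x,z)$ has as level the minimum of the levels of $x$ and $z$, and that $g$ does nothing but restrict when its arguments are restrictions of a common element. This is what lets a thread define an endomorphism, whatever the operations in $\Gamma$ do elsewhere.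

**Proposition 5.1.** Every countable rigid algebra in $\mathcal V$ has at most one element.

*Proof.* Let $A\in\mathcal V$ be countable and nonempty. Write $x\sqsubseteq y$ iff $xy=x$ ("the level of $x$ is at most that of $y$"). This relation is transitive: if $xy=x$ and $yz=y$, then $xz=xyz=xy=x$.

**Step 1: a cofinal chain.** We build a chain above every element. Enumerate $A=\{z_0,z_1,\dots\}$, with repetitions allowed, and put $y_0=z_0$, $y_{n+1}=y_n\circ z_{n+1}$. By (V3a), $y_{n+1}y_n=y_n$. By induction $y_my_n=y_n$ for $m\ge n$, since $y_{m+1}y_n=y_{m+1}y_my_n=y_my_n=y_n$. Then for $m\ge n$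
$$y_ny_m=y_my_ny_m=y_my_my_n=y_my_n=y_n,$$
i.e. $y_n\sqsubseteq y_m$. By (V3b), or by $z_0z_0=z_0$ if $n=0$, $z_n\sqsubseteq y_n$. So every $x\in A$ satisfies $x\sqsubseteq y_n$ for all large $n$. This is the only place where countability is used.

**Step 2: the thread gives an endomorphism.** Define $\rho(x)=y_nx$ for any $n$ with $x\sqsubseteq y_n$. This is independent of $n$: if $m\ge n$, then $y_mx=y_mxy_n=y_my_nx=y_nx$. We check that $\rho\in\mathrm{End}(A)$. Given $x,z$, let $y=y_n$ with $n$ so large that all the finitely many elements involved ($x$, $z$, and their values under the operations) are $\sqsubseteq y$.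

- Product: $\rho(x)\rho(z)=yxyz=yyxz=yxz=\rho(xz)$.
- $\circ$: $\rho(x)\circ\rho(z)=(yx)\circ(yz)=y(x\circ z)=\rho(x\circ z)$ by (V3c).
- $g\in\Gamma$: $g(\rho(x),\rho(z))=g(yx,yz)=yxz=y\,g(x,z)=\rho(g(x,z))$ by (V5).
- $s$: by (V2), (V1) and $xy=x$, $\ s(\rho(x))=s(yx)=s(y)s(x)=y\,s(y)s(x)=y\,s(x)s(y)=y\,s(xy)=y\,s(x)=\rho(s(x))$.

**Step 3: rigidity simplifies the operations.** From now on let $A$ be rigid, so $\rho=\mathrm{id}$. Thus for any finitely many elements there is one $y$ with $x=yx$ for each of them. Given $x,z$ and such a $y$, we get $xz=yxz=yzx=zx$, so $\cdot$ is commutative. For $g\in\Gamma$ we get $g(x,z)=g(yx,yz)=yxz=xz$.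

**Step 4: $s$ is an endomorphism, hence the identity.** By (V2), $s$ preserves $\cdot$, hence each $g\in\Gamma$ by Step 3; and it commutes with itself. For $\circ$, let $a=s(x\circ z)$ and $b=s(x)\circ s(z)$. By (V2) and (V3a), $a\,s(x)=s((x\circ z)x)=s(x)$. By commutativity, (V2) and (V3b), $a\,s(z)=s(z)\,a=s(z(x\circ z))=s(z)$. So by (V3c),
$$b=(a\,s(x))\circ(a\,s(z))=a\,(s(x)\circ s(z))=ab,$$
and $ab=a$ by (V4). Thus $a=b$, so $s\in\mathrm{End}(A)$, and $s=\mathrm{id}$ by rigidity.

**Step 5: constant maps.** Let $c\in A$. Then $cc=c$, $s(c)=c$, and $g(c,c)=g(cc,cc)=ccc=c$ by (V5). Finally $c\circ c=(cc)\circ(cc)=c(c\circ c)=c$ by (V3c) and (V3b). So the constant map with value $c$ is an endomorphism. By rigidity it is the identity, and $|A|=1$. $\square$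

*Proof of Theorem A(1).* The type of $\mathcal V$ is finite, its operations are at most binary, and there are finitely many identities. By Proposition 5.1 there are at most two isomorphism types of countable rigid algebras in $\mathcal V$ (the one-element algebra and possibly the empty one). By (1.1), $\mathcal V$ is neither $\omega$-universal nor $\omega_1$-universal. $\square$

## 6. Coherent finite-to-one functions and the algebras $F(G)$

We now need rigid members of $\mathcal V$ of size $\aleph_1$, in fact one $F(G)\in\mathcal V$ for every nonempty $\Theta$-algebra $G$. The histories will come from a system on $\omega_1$ with surjective restrictions and no thread. Write $f=^*g$ if $f,g$ have the same domain and differ at only finitely many points, and call a function into $\omega$ *finite-to-one* if each value is taken finitely often.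

**Lemma 6.1.** There are finite-to-one functions $e_\alpha:\alpha\to\omega$ $(\alpha<\omega_1)$ with $e_\beta{\restriction}\alpha=^*e_\alpha$ for $\alpha<\beta$.

*Proof.* Construct them recursively. Put $e_0=\emptyset$ and $e_{\alpha+1}=e_\alpha\cup\{(\alpha,0)\}$; this preserves both properties. For a limit $\delta<\omega_1$ take $0=\delta_0<\delta_1<\cdots$ with supremum $\delta$, and let
$$e_\delta(\xi)=\max\bigl(e_{\delta_{n+1}}(\xi),\,n\bigr)\quad\text{for }\xi\in[\delta_n,\delta_{n+1}).$$
The value $k$ is taken only on blocks with $n\le k$, and on such a block only at points where $e_{\delta_{n+1}}\le k$, which are finitely many. So $e_\delta$ is finite-to-one. Next fix $m$. On each of the finitely many blocks $[\delta_n,\delta_{n+1})$ with $n<m$, we have $e_\delta=^*e_{\delta_{n+1}}=^*e_{\delta_m}$: the first because $\max(\cdot,n)$ alters only values below $n$, which are taken finitely often, the second by the induction hypothesis. So $e_\delta{\restriction}\delta_m=^*e_{\delta_m}$. If $\alpha<\delta$, choose $m$ with $\alpha<\delta_m$; then $e_\delta{\restriction}\alpha=^*e_{\delta_m}{\restriction}\alpha=^*e_\alpha$. $\square$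

For example, $e_n$ is constantly $0$ for $n<\omega$, and with $\delta_n=n$ at the limit $\omega$ we get $e_\omega(n)=\max(0,n)=n$.

For $1\le\alpha<\omega_1$ let
$$T_\alpha=\{f:\alpha\to\omega\mid f=^*e_\alpha\}.$$
All members are finite-to-one, and $T_\alpha$ is countably infinite; enumerate it without repetition as $\{c^\alpha_k:k<\omega\}$. In the example, $T_n$ consists of all functions $n\to\omega$, and $T_\omega$ of the functions that agree with the identity at all but finitely many points. Let $\alpha\le\beta$. Restriction maps $T_\beta$ into $T_\alpha$ by coherence. If $f\in T_\alpha$ and $g\in T_\beta$, then $f\cup g{\restriction}[\alpha,\beta)\in T_\beta$, since it differs from $g$ only where $f$ differs from $g{\restriction}\alpha$. Taking $g=e_\beta$ shows that restriction maps $T_\beta$ *onto* $T_\alpha$.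

**Levels.** The operation $s$ must lower the level strictly, so the levels cannot form a well-order: its least element would have nowhere to go. We insert copies of $\mathbb Z$. Let $R=(\omega_1\setminus\{0\})\times\mathbb Z$, ordered lexicographically; for $r=(\alpha,n)$ put $|r|=\alpha$ and $\bar s(r)=(\alpha,n-1)$. Then $\bar s$ is an order automorphism of $R$, $\bar s(r)<r$, $|\bar s(r)|=|r|$, and
$$q<r\ \Longrightarrow\ q\le\bar s(r).\qquad(6.1)$$
Each set $\{q\in R:|q|\le\alpha\}$ is countable, while $R$ is uncountable. Fix pairwise distinct functions $a_r:\omega\to\omega$ $(r\in R)$, which is possible since $|R|=\aleph_1\le2^{\aleph_0}$. They will serve to tell levels apart.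

**Definition 6.2.** For a nonempty $\Theta$-algebra $G$ let
$$F(G)=\{(r,f,v):r\in R,\ f\in T_{|r|},\ v\in G\}.$$
The element $(r,f,v)$ has *level* $r$, and for $q\le r$ we put $(r,f,v)|_q=(q,f{\restriction}|q|,v)$. For $x=(r,f,v)$ and $z=(q,g,w)$ let $m=\min(r,q)$, $f'=f{\restriction}|m|$, $g'=g{\restriction}|m|$, and define

- $xz=x|_m$ and $s(x)=x|_{\bar s(r)}$;
- $x\circ z=x$ if $q\le r$, and $x\circ z=(q,\ f\cup g{\restriction}[|r|,|q|),\ v)$ if $r<q$;
- $d(x,z)=(m,f',w)$;
- if $f'=g'$: $\ w_i(x,z)=p_j(x,z)=x|_m=(m,f',v)$;
- if $f'\ne g'$ and $f'=c^{|m|}_k$: $\ w_0(x,z)=(m,c_0^{|m|},v)$, $\ w_1(x,z)=(m,c^{|m|}_{k+1},v)$, $\ w_2(x,z)=(m,c^{|m|}_{a_m(k)},v)$, and $p_j(x,z)=(m,f',\theta_j(v,w))$.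

For instance, if $x=((\omega,0),f,v)$ and $z=((1,5),g,w)$, then $xz=((1,5),f{\restriction}1,v)$, $zx=z$, $x\circ z=x$, and $z\circ x=((\omega,0),\,g\cup f{\restriction}[1,\omega),\,w)$.

The roles are these. The operation $d$ separates the coordinates $f$ and $v$. The $w_i$ name all members of $T_{|m|}$ and the function $a_m$. The $p_j$ carry the structure of $G$. The law (V5) forbids $w_i,p_j$ from doing anything on two restrictions of one element, and for this reason they act only when $f'\ne g'$.

**Lemma 6.3.** $F(G)\in\mathcal V$.

*Proof.* Let $x=(r,f,v)$, $z=(q,g,w)$, $y=(t,h,u)$. Note $(x|_{q'})|_{p}=x|_{p}$ for $p\le q'\le r$.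

- (V1) Every product is the restriction of its first factor to the minimum of the levels of all factors; all three identities follow.
- (V2) Both $s(xz)$ and $s(x)s(z)$ equal $x|_{\min(\bar s(r),\bar s(q))}$, because $\bar s$ is an order automorphism. Also $x\,s(x)=x|_{\min(r,\bar s(r))}=x|_{\bar s(r)}=s(x)$.
- (V3a) The level of $x\circ z$ is $\max(r,q)\ge r$, so $(x\circ z)x=(x\circ z)|_r$, which is $x$ in both cases of the definition.
- (V3b) As $\max(r,q)\ge q$, $z(x\circ z)=z|_q=z$.
- (V3c) We have $yx=y|_{p}$ and $yz=y|_{p'}$ with $p=\min(t,r)$, $p'=\min(t,q)$. If $p'\le p$, then $y|_p\circ y|_{p'}=y|_p$. If $p<p'$, then $y|_p\circ y|_{p'}=(p',\,h{\restriction}|p|\cup h{\restriction}[|p|,|p'|),\,u)=y|_{p'}$. So the left side is $y|_{\max(p,p')}=y|_{\min(t,\max(r,q))}=y(x\circ z)$.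
- (V4) The levels of $s(x\circ z)$ and of $s(x)\circ s(z)$ are both $\bar s(\max(r,q))$, so multiplying the first by the second on the right does not change it.
- (V5) Every $g_0\in\Gamma$ takes a value at level $\min(r,q)$, so $y\,g_0(x,z)=y|_{\min(t,r,q)}=yxz$. Next let $m=\min(t,r,q)$, the minimum of the levels of $yx$ and $yz$. At level $m$ both $yx$ and $yz$ restrict to $y|_m$. So their histories up to $|m|$ coincide, and their third coordinates are both $u$; hence $g_0(yx,yz)=(m,h{\restriction}|m|,u)=y|_m=yxz$, by the formula for $d$ or by the clause $f'=g'$ for $w_i,p_j$. $\square$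

For a homomorphism $h:G\to H$ put $F(h)(r,f,v)=(r,f,h(v))$. All case distinctions in Definition 6.2 depend only on levels and histories, so $F(h)$ is a homomorphism: for $p_j$ use that $h$ preserves $\theta_j$, and the other operations are immediate. So $F$ is a functor. It is faithful. It is injective on objects: $G$ is the set of third coordinates, and $\theta_j$ is recovered from $p_j$ by taking two elements of one level $r$ with different histories, which exist as $T_{|r|}$ is infinite. Since $|R|=\aleph_1$, each $T_\alpha$ is countable, and $G\ne\emptyset$,
$$|F(G)|=\max(\aleph_1,|G|).\qquad(6.2)$$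

**Why the histories must be finite-to-one.** A more obvious choice for $T_\alpha$ is the set of all $f:\alpha\to\omega$ with finite support. It is countably infinite, closed under restriction and under $f\cup g{\restriction}[\alpha,\beta)$, so Definition 6.2 and Lemma 6.3 work verbatim. But $F$ is then not full. The zero functions form a thread; fix $c\in G$ and put $\varphi(r,f,v)=(r,0{\restriction}|r|,c)$, where $0$ denotes the zero function. This preserves $\cdot$ and $s$. It preserves $\circ$, as continuing a zero function by a zero function gives a zero function. For $g_0\in\Gamma$, the element $g_0(x,z)$ has level $m$, so $\varphi(g_0(x,z))=(m,0{\restriction}|m|,c)$; and $\varphi(x),\varphi(z)$ have equal histories up to $|m|$ and equal third coordinate $c$, so $g_0(\varphi(x),\varphi(z))=(m,0{\restriction}|m|,c)$ too. Thus $\varphi$ is an endomorphism that changes histories, so it is not of the form $F(\mu)$. It is the analogue of the endomorphism $\rho$ of Section 5. For our $T_\alpha$ a thread on all of $\omega_1$ would be a function $b:\omega_1\to\omega$ all of whose restrictions to countable ordinals are finite-to-one. That is impossible, because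 some $b^{-1}(k)$ is uncountable. The proof of fullness consists in reducing everything to this.

## 7. Fullness of $F$ and the proof of Theorem A(2)

**Proposition 7.1.** For nonempty $\Theta$-algebras $G,H$, every homomorphism $\varphi:F(G)\to F(H)$ is $F(\mu)$ for a homomorphism $\mu:G\to H$. That is, $F$ is full.

*Proof.* **Step 1: $\varphi$ acts on levels.** The aim is an injective map on $R$ induced by $\varphi$. For $z$ of level $q$ and $x$ of level $r$, $zx=z$ iff $q\le r$. If $q\le r$, then $\varphi(z)\varphi(x)=\varphi(z)$, so the level of $\varphi(z)$ is at most that of $\varphi(x)$. Applying this both ways when $q=r$, we see that the level of $\varphi(x)$ depends only on $r$. So there is a monotone $e:R\to R$ such that $\varphi$ maps elements of level $r$ to elements of level $e(r)$. From $\varphi(s(x))=s(\varphi(x))$ we get $e(\bar s(r))=\bar s(e(r))$. If $q<r$, then by (6.1)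
$$e(q)\le e(\bar s(r))=\bar s(e(r))<e(r),$$
so $e$ is injective. (Here $s$ has excluded the constant maps.) Since $R$ is uncountable and each $\{q:|q|\le\alpha\}$ is countable, $\{|e(r)|:r\in R\}$ is unbounded in $\omega_1$. Finally, for $x$ of level $r$ and $q\le r$, pick any $z$ of level $q$; then
$$\varphi(x|_q)=\varphi(xz)=\varphi(x)\varphi(z)=\varphi(x)|_{e(q)}.\qquad(7.1)$$

**Step 2: $\varphi$ splits into coordinates.** Let $x=(r,f,v)$ and $z=(r,g,w)$. Then $d(x,z)=(r,f,w)$, and $\varphi(r,f,w)=d(\varphi(x),\varphi(z))$ has the second coordinate of $\varphi(r,f,v)$ and the third coordinate of $\varphi(r,g,w)$. As $f,g,v,w$ are arbitrary, the second coordinate of $\varphi(r,f,w)$ does not depend on $w$, and the third does not depend on $f$. Hence $\varphi(r,f,v)=(e(r),\lambda_r(f),\mu_r(v))$ with maps $\lambda_r:T_{|r|}\to T_{|e(r)|}$ and $\mu_r:G\to H$. By (7.1), for $q\le r$ and $f\in T_{|r|}$,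
$$\lambda_q(f{\restriction}|q|)=\lambda_r(f){\restriction}|e(q)|,\qquad \mu_q=\mu_r.\qquad(7.2)$$
As $R$ is linearly ordered, all $\mu_r$ equal one map $\mu$.

**Step 3: some $\lambda_r$ is nonconstant.** This is where the absence of threads enters. Suppose every $\lambda_r$ is constant, with value $b_r\in T_{|e(r)|}$. By (7.2), $b_q=b_r{\restriction}|e(q)|$ for $q\le r$. So $b=\bigcup_rb_r$ is a function, and its domain is $\omega_1$ because the $|e(r)|$ are unbounded. Some $b^{-1}(k)$ is uncountable. Its first $\omega$ elements are bounded in $\omega_1$, so they lie below some $|e(r)|$, and $b_r$ takes the value $k$ infinitely often. This contradicts that $b_r$ is finite-to-one.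

**Step 4: if $\lambda_r$ is nonconstant, then $e(r)=r$, $\lambda_r=\mathrm{id}$, and $\mu$ is a homomorphism.** Given $f\in T_{|r|}$, choose $g\in T_{|r|}$ with $\lambda_r(f)\ne\lambda_r(g)$; then also $f\ne g$. For any $v,w\in G$ let $x=(r,f,v)$ and $z=(r,g,w)$. The histories of $x,z$ differ, and so do those of $\varphi(x),\varphi(z)$. Hence the clauses for $f'\neq g'$ in the definitions of $w_i$ and $p_j$ apply both to $(x,z)$ and to $(\varphi(x),\varphi(z))$. We compare second coordinates in $\varphi(w_i(x,z))=w_i(\varphi(x),\varphi(z))$.

- From $w_0$: $\lambda_r(c_0^{|r|})=c_0^{|e(r)|}$.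
- From $w_1$, applied with $f=c^{|r|}_k$ (and a suitable $g$): if $\lambda_r(c_k^{|r|})=c_k^{|e(r)|}$, then $\lambda_r(c_{k+1}^{|r|})=c_{k+1}^{|e(r)|}$. By induction, $\lambda_r(c_k^{|r|})=c_k^{|e(r)|}$ for all $k$.
- From $w_2$, applied with $f=c^{|r|}_k$: $\lambda_r(c^{|r|}_{a_r(k)})=c^{|e(r)|}_{a_{e(r)}(k)}$. By the previous item the left side is $c^{|e(r)|}_{a_r(k)}$. As the enumeration has no repetitions, $a_r(k)=a_{e(r)}(k)$, for every $k$. The functions $a_q$ are pairwise distinct, so $e(r)=r$, and then $\lambda_r(c^{|r|}_k)=c^{|r|}_k$, i.e. $\lambda_r=\mathrm{id}$.

Comparing third coordinates in $\varphi(p_j(x,z))=p_j(\varphi(x),\varphi(z))$ gives $\mu(\theta_j(v,w))=\theta_j(\mu(v),\mu(w))$ for all $v,w\in G$ and all $j$.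

**Step 5: all $\lambda_r$ are nonconstant.** We spread the conclusion of Step 3 to all levels. Fix $r_0$ with $\lambda_{r_0}$ nonconstant. Let $r\ge r_0$. If $\lambda_r$ were constant, then by (7.2) $\lambda_{r_0}(f{\restriction}|r_0|)=\lambda_r(f){\restriction}|e(r_0)|$ would be the same for all $f\in T_{|r|}$. As restriction maps $T_{|r|}$ onto $T_{|r_0|}$, $\lambda_{r_0}$ would be constant, a contradiction. Now let $r\le r_0$. By Step 4 for $r_0$, $e(r)\le e(r_0)=r_0$ and $\lambda_{r_0}=\mathrm{id}$, so (7.2) reads $\lambda_r(f{\restriction}|r|)=f{\restriction}|e(r)|$ for $f\in T_{|r_0|}$. As $f$ varies, the right side runs through all of $T_{|e(r)|}$. So $\lambda_r$ is onto an infinite set and is nonconstant.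

**Step 6: conclusion.** By Step 5, Step 4 applies to every $r$. So $\varphi(r,f,v)=(r,f,\mu(v))$ with $\mu$ a homomorphism, i.e. $\varphi=F(\mu)$. $\square$

*Proof of Theorem A(2).* Let $\kappa\ge\omega_2$ be a cardinal and let $\Delta$ be a type with $|\Delta|<\kappa$. By Lemma 2.1, $A\mapsto\hat A$ is a full embedding of the $\Delta$-algebras of size $<\kappa$ into the nonempty $\Theta$-algebras of size $<\kappa$. By Lemma 6.3 and Proposition 7.1, $F$ is a full embedding of the nonempty $\Theta$-algebras into $\mathcal V$. The composite $A\mapsto F(\hat A)$ is a full embedding, and by (6.2) $|F(\hat A)|=\max(\aleph_1,|\hat A|)<\kappa$. Hence $\mathcal V$ is $\kappa$-universal. $\square$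

Thus $\mathcal V$ is $\kappa$-universal for every $\kappa\ge\omega_2$ but not for the uncountable cardinal $\omega_1$, and the answer to the question is no. For a variety of countable type, the set of $n\ge1$ for which it is $\omega_n$-universal is upward closed by Theorem B; for $\mathcal V$ it is exactly $\{n:n\ge2\}$. The attempt of Section 4 fails here in the strongest way: if $G$ is a rigid nonempty $\Theta$-algebra, then $F(G)$ is rigid, while by Proposition 5.1 none of its countable subalgebras with more than one element is rigid.
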